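# A Kähler package that does not force Koszulness

Throughout, $\Bbbk$ is a subfield of $\mathbb R$, so "positive" makes sense in $\Bbbk$. All algebras are commutative, graded, generated in degree $1$, with degree $0$ part $\Bbbk$. For such an algebra $A$ we write $A_i$ (or $A^i$) for the degree $i$ part. If $A$ is finite dimensional with $A_d\ne 0$ and $A_i=0$ for $i>d$, then $d$ is the socle degree, and $(\dim A_0,\dots,\dim A_d)$ is the $h$-vector. We call $A$ **quadratic** if $A=\Bbbk[x_1,\dots,x_n]/I$ with $\deg x_i=1$ and $I$ generated by homogeneous quadrics; then $n=\dim A_1$ is the embedding dimension.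

## 1. Gluing a Gorenstein quotient $B$ to $A$ along a new variable

An algebra $A$ of socle degree $d$ satisfies Poincaré duality, equivalently is Artinian Gorenstein, if there is an isomorphism $\deg_A:A_d\to\Bbbk$ such that for all $0\le i\le d$ the pairing $A_i\times A_{d-i}\to\Bbbk$, $(a,b)\mapsto\deg_A(ab)$, is nondegenerate.

Take such an $A$ with $d\ge2$, a subspace $K\subset A_1$, and the quotient $\pi:A\to B:=A/(K)$. Assume that $B$ is Gorenstein of socle degree exactly $d-2$, with isomorphism $\deg_B$. The linear functional $a\mapsto \deg_B(\pi a)$ on $A_{d-2}$ is, by duality in $A$, multiplication by a unique element $\zeta\in A_2$ followed by $\deg_A$: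
$$\deg_A(\zeta a)=\deg_B(\pi a)\qquad\text{for all }a\in A_{d-2}. \tag{1.1}$$
Now adjoin one variable $t$ of degree $1$ and set
$$A'=A[t]/(tK,\ t^2+\zeta).$$

**Lemma 1 (gluing).** If $A$ is quadratic Gorenstein of socle degree $d$ and $B=A/(K)$ is Gorenstein of socle degree $d-2$, then $A'$ is quadratic Gorenstein of socle degree $d$. As a graded space $A'=A\oplus tB$, that is, $A'_i=A_i\oplus tB_{i-1}$. Moreover $A'_d=A_d$, and Poincaré duality for $A'$ holds with $\deg_{A'}=\deg_A$.

**Example 1.** Let $A=\Bbbk[x,y]/(x^2,y^2)$ with $\deg_A(xy)=1$ and $K=A_1$, so $B=\Bbbk$, and let $\deg_B(1)=1$. Then (1.1) says $\deg_A(\zeta)=1$, so $\zeta=xy$, and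
$$A'=\Bbbk[x,y,t]/(x^2,\,y^2,\,tx,\,ty,\,t^2+xy)$$
has $h$-vector $(1,3,1)=(1,2,1)+(0,1,0)$. The form $\deg(ab)$ on $A'_1$ is a hyperbolic plane $\langle x,y\rangle$ plus a line $\langle t\rangle$ with $\deg (t^2)=-1$. The signature is $(1,2)$.

*Proof of Lemma 1.* **The map $\gamma$.** We first turn $\zeta$ into a map from $B$ to $A$. Let $a\in(\ker\pi)_i$. For every $a'\in A_{d-2-i}$ we have $aa'\in\ker\pi$, so $\deg_A(\zeta aa')=\deg_B(\pi(aa'))=0$; by duality in $A$, $\zeta a=0$. (If $i>d-2$, then $\zeta a$ lies in degree $i+2>d$ and is $0$ anyway.) Hence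
$$\gamma:B\to A,\qquad \gamma(\pi(a))=\zeta a$$
is well defined. It is $A$-linear, raises degree by $2$, and satisfies $\deg_A\gamma(b)=\deg_B(b)$ for $b\in B_{d-2}$.

**A ring structure on $A\oplus Bt$.** The purpose is to have a model of $A'$ whose size we know. Define
$$(a+bt)(a'+b't)=aa'-\gamma(bb')+\big(\pi(a)b'+\pi(a')b\big)t. \tag{1.2}$$
This is commutative, bilinear and graded. For associativity, check triples according to the number of factors of the form $bt$.

* No such factor: this is associativity of $A$.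
* One: every bracketing of $a,a',bt$ gives $\pi(aa')b\,t$.
* Two: the bracketings of $a,bt,b't$ give $-\gamma(\pi(a)bb')$ or $-a\gamma(bb')$, which agree by $A$-linearity of $\gamma$.
* Three: $((bt)(b't))(b''t)=-\pi(\gamma(bb'))b''\,t$. Since $\gamma(\pi a)=\zeta a$, we have $\pi\gamma(b)=\pi(\zeta)b$, so this equals $-\pi(\zeta)bb'b''\,t$, which is symmetric in $b,b',b''$. By commutativity the other bracketing has the same value.

**Comparison with $A'$.** The ring (1.2) is generated by $A$ and $t=1\cdot t$. In it $tK=\pi(K)t=0$ and $t^2=-\gamma(1)=-\zeta$. So $A'=A[t]/(tK,t^2+\zeta)$ surjects onto it. Conversely, in $A'$ every power $t^2$ can be replaced by $-\zeta$, so $A'$ is spanned by $A$ and $tA$, and $tA$ is a quotient of $A/(K)=B$ because $tK=0$. Hence $\dim A'\le\dim A+\dim B$, and the surjection is an isomorphism. The presentation of $A'$ adds only the quadrics $tK$ and $t^2+\zeta$ to those of $A$, so $A'$ is quadratic.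

**Duality.** Since $B_{d-1}=0$, we get $A'_d=A_d$ and $A'_i=0$ for $i>d$. For elements of complementary degrees, the $t$-component of (1.2) lies in $B_{d-1}=0$, so
$$\deg_A\big((a+bt)(a'+b't)\big)=\deg_A(aa')-\deg_B(bb'). \tag{1.3}$$
This is an orthogonal sum of the pairings $A_i\times A_{d-i}$ and (up to sign) $B_{i-1}\times B_{d-1-i}$, both perfect. $\square$

What the construction is for: it builds new Gorenstein algebras out of old ones while controlling three things at once. The relations remain quadratic. By the sign in $t^2=-\zeta$, positivity of Hodge–Riemann type will be preserved (Lemma 2 below). But nothing in it protects the linearity of the resolution of $\Bbbk$. We shall use it to separate these properties.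

## 2. Koszul algebras and the Kähler package

**Definition (Koszul).** A quadratic algebra $A$ is Koszul if $\Bbbk=A/A_{+}$ has a linear minimal graded free resolution over $A$; equivalently, $\mathrm{Tor}^A_i(\Bbbk,\Bbbk)_j=0$ for $i\ne j$.

For $A=\Bbbk[x]/(x^2)$ the resolution is $\cdots\xrightarrow{x}A(-2)\xrightarrow{x}A(-1)\xrightarrow{x}A\to\Bbbk$, so $A$ is Koszul. If $A$ and $A^\circ$ are Koszul, the tensor product of their linear resolutions is a linear minimal resolution over $A\otimes A^\circ$, so $A\otimes A^\circ$ is Koszul. Thus $\Bbbk[x_1,\dots,x_n]/(x_1^2,\dots,x_n^2)$ is Koszul.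

**Definition (Kähler package).** Let $A$ have socle degree $d$. It has the Kähler package if:

1. (Poincaré duality) there is an isomorphism $\deg:A^d\to\Bbbk$ such that for every $0\le i\le d$ the pairing $A^i\times A^{d-i}\to\Bbbk$, $(a,b)\mapsto\deg(ab)$, is nondegenerate;
2. (hard Lefschetz) there is $\ell\in A^1$ such that for every $0\le i\le d/2$ multiplication by $\ell^{d-2i}$ is an isomorphism $A^i\to A^{d-i}$;
3. (Hodge–Riemann, for the same $\ell$ and $\deg$) for every $0\le i\le d/2$ the form $Q^i_\ell(a,b)=(-1)^i\deg(\ell^{d-2i}ab)$ is positive definite on the primitive subspace $P^i_\ell=\{a\in A^i:\ell^{d-2i+1}a=0\}$.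

We say "$A$ is Kähler with respect to $\ell$" when (1)–(3) hold for a given $\deg$ and $\ell$. For $d=0$ we have $A=\Bbbk$, $\ell=0$, and the condition is $\deg(1)>0$.

**Example 2 ($d=2$).** Suppose $h=(1,n,1)$. Here (2) says $\ell^2\neq0$. Since $\ell^3=0$, $P^0_\ell=A^0$, and (3) for $i=0$ says $\deg(\ell^2)>0$. For $i=1$, $P^1_\ell=\{a:\ell a=0\}$ is the orthogonal complement of $\ell$ under $\deg(ab)$, and (3) says that $\deg(ab)$ is negative definite there. So for $d=2$ the package means: the form $\deg(ab)$ on $A^1$ has signature $(1,n-1)$ and $\deg(\ell^2)>0$. Example 1 qualifies with $\ell=x+y$. Had we put $t^2=+xy$ there, then $t$ would still be primitive for $x+y$, but $Q^1(t,t)=-\deg(t^2)=-1$: the sign in $t^2+\zeta$ matters.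

Some background. Quadratic Artinian Gorenstein algebras need not be Koszul (Matsuda). Not every quadratic Gorenstein $\Bbbk$-algebra has the Kähler package, since there are ones with non-unimodal $h$-vectors. Chow rings of simple matroids over $\mathbb Q$ are quadratic Artinian Gorenstein with the Kähler package, and they are Koszul; the question below comes from Mastroeni and McCullough, "Chow rings of matroids are Koszul" (arXiv:2111.00393, 2021).

**Question.** Does every quadratic Artinian Gorenstein $\Bbbk$-algebra with the Kähler package have the Koszul property?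

Small cases give no counterexample. For $d=0$, $A=\Bbbk$. For $d=1$, duality forces $h=(1,1)$, so $A=\Bbbk[x]/(x^2)$, which is Koszul. For $d=2$ every quadratic Gorenstein algebra is Koszul (Conca–Rossi–Valla, *Gröbner flags and Gorenstein algebras*, 2001). Nevertheless the answer is no.

**Theorem A.** Let $r\ge1$, $e:=x+y-z$, $v:=x+y+2z$, and let
$$E_r=\Bbbk[x,y,z,s_1,\dots,s_r,u,t]/I$$
where $I$ is generated by the quadrics
$$x^2,\;y^2,\;z^2,\;u^2,\quad s_i(x+y),\; s_iz,\; s_i^2-z(x-y)\ (1\le i\le r),\quad s_is_j\ (i<j),$$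
$$ts_i\ (1\le i\le r),\quad t(u-e),\quad t^2+v(u+e).$$
Then $E_r$ is an Artinian Gorenstein quadratic algebra of socle degree $4$ with $h$-vector $(1,5+r,9+2r,5+r,1)$. It has the Kähler package, with $\ell=2x+y+z+u$, and it is not Koszul.

For $r=1$ this is a counterexample in $6$ variables with $h$-vector $(1,6,11,6,1)$:
$$\frac{\Bbbk[x,y,z,s,u,t]}{\big(x^2,\,y^2,\,z^2,\,u^2,\,s(x+y),\,sz,\,s^2-z(x-y),\,ts,\,t(u-x-y+z),\,t^2+(x+y+2z)(u+x+y-z)\big)}.$$

**Theorem B.** For every $d\ge4$ and $n\ge d+2$ there is a non-Koszul quadratic Artinian Gorenstein $\Bbbk$-algebra with the Kähler package, of socle degree $d$ and embedding dimension $n$. For $d\ge4$ this range is optimal: every quadratic Artinian Gorenstein algebra with socle degree $d\ge4$ and $n\le d+1$ is Koszul (the case $n=d+1$ is a cited theorem of Mastroeni–Schenck–Stillman). For $d\le2$ Koszulness always holds (cited for $d=2$).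

The case $d=3$ is not settled here.

## 3. Two operations that preserve the Kähler package

**Lemma 2.** In the situation of Lemma 1, suppose $A$ is Kähler with respect to $\ell$ (and $\deg_A$) and $B$ is Kähler with respect to $\pi(\ell)$ (and $\deg_B$). Then $A'$ is Kähler with respect to $\ell$ and $\deg_{A'}=\deg_A$.

*Proof.* (1) is in Lemma 1. By (1.2), multiplication by $\ell^{d-2i}$ on $A'_i=A_i\oplus tB_{i-1}$ is the direct sum of $\ell^{d-2i}$ on $A_i$ and $\pi(\ell)^{d-2i}=\pi(\ell)^{(d-2)-2(i-1)}$ on $B_{i-1}$. For $i\le d/2$ we have $i-1\le(d-2)/2$, so both are isomorphisms by (2) for $A$ and $B$; for $i=0$ the $B$-summands vanish. This gives (2). In the same way $\ell^{d-2i+1}$ acts diagonally, so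
$$P^i_\ell(A')=P^i_\ell(A)\oplus tP^{i-1}_{\pi(\ell)}(B).$$
Finally, by (1.3),
$$(-1)^i\deg\big(\ell^{d-2i}(a+bt)(a'+b't)\big)=(-1)^i\deg_A(\ell^{d-2i}aa')+(-1)^{i-1}\deg_B(\pi(\ell)^{d-2i}bb')=Q^i_A(a,a')+Q^{i-1}_B(b,b').$$
The shift of index by one absorbs the minus sign of $t^2=-\zeta$. This orthogonal sum is positive definite on $P^i_\ell(A')$, which is (3). $\square$

**Lemma 3.** If $A$ (socle degree $d$) is Kähler with respect to $\ell$ and $c>0$, then $A\otimes\Bbbk[u]/(u^2)$, with $\deg(ua)=\deg_A(a)$ for $a\in A_d$, is Kähler with respect to $\ell+cu$.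

*Proof.* **Reduction to $c=1$.** Put $u'=cu$. Then $u'^2=0$ and $\deg(u'a)=c\deg_A(a)$; replacing $\deg$ by the positive multiple $c^{-1}\deg$ does not affect (1)–(3). So let $c=1$, $\lambda=\ell+u$, $D=d+1$. Note that the degree $D$ part is $uA_d$.

**Lefschetz strings in $A$.** We decompose $A$ into pieces on which everything is explicit. Let $1\le i\le d/2$. Given $a\in A_i$, hard Lefschetz in degree $i-1$ gives $a'\in A_{i-1}$ with $\ell^{d-2i+1}a=\ell^{d-2i+2}a'$, so $a-\ell a'\in P^i_\ell$. If $\ell a'\in P^i_\ell$ then $\ell^{d-2(i-1)}a'=0$, so $a'=0$. Hence $A_i=P^i_\ell\oplus\ell A_{i-1}$, and $\ell:A_{i-1}\to A_i$ is injective. By induction, $A_i=\bigoplus_{j\le i}\ell^{i-j}P^j_\ell$ for $i\le d/2$, with each $\ell^{i-j}$ injective on $P^j_\ell$. Applying the isomorphism $\ell^{d-2i}$ handles degree $d-i$. Choose in each $P^i_\ell$ a $Q^i_\ell$-orthogonal basis; Gram–Schmidt without normalizing needs only division, so it works over $\Bbbk$. Then $A=\bigoplus_p\Bbbk[\ell]p$ over all chosen $p$, and for $p\in P^i_\ell$,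 $m=d-2i$, the space $\Bbbk[\ell]p$ has basis $p,\ell p,\dots,\ell^mp$, with $\ell^{m+1}p=0$.

**Different strings are orthogonal.** Let $p\in P^i_\ell$, $p'\in P^j_\ell$ be distinct basis elements, $i\le j$. A product $\ell^ap\cdot\ell^bp'$ has degree $d$ only if $a+b=d-i-j$. If $i<j$, then $d-i-j\ge d-2j+1$, so $\ell^{d-i-j}p'=0$. If $i=j$, then $\deg_A(\ell^{d-2i}pp')=\pm Q^i_\ell(p,p')=0$.

**Splitting $A\otimes\Bbbk[u]/(u^2)$.** Put $M_p=\Bbbk[\ell]p\otimes\Bbbk[u]/(u^2)$. These spaces are $\lambda$-stable with direct sum $A\otimes\Bbbk[u]/(u^2)$. They are pairwise orthogonal, because $\deg\big((\alpha+\beta u)(\alpha'+\beta'u)\big)=\deg_A(\alpha\beta'+\alpha'\beta)$. So we work in one $M_p$, of dimension $2m+2$. Put $c_p=\deg_A(\ell^mp^2)$; then $(-1)^ic_p=Q^i_\ell(p,p)>0$.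

**Two $\lambda$-strings in $M_p$.** We use $\lambda^k=\ell^k+k\ell^{k-1}u$. First,
$$\lambda^{m+1}p=(m+1)\ell^mup,\qquad\lambda^{m+2}p=0,\qquad\deg(\lambda^{m+1}p^2)=(m+1)c_p.$$
If $m\ge1$, put $q=(\ell-mu)p$. Then
$$\lambda^mq=(\ell^m+m\ell^{m-1}u)(\ell-mu)p=\ell^{m+1}p+(m-m)\ell^mup=0,$$
$$\deg(\lambda^{m-1}q^2)=\deg\big((\ell^{m-1}+(m-1)\ell^{m-2}u)(\ell^2-2m\ell u)p^2\big)=(m-1-2m)c_p=-(m+1)c_p,$$
where for $m=1$ the term with factor $m-1$ is absent, and $\ell^{m+1}p=0$ was used.

**They form a basis, and (1) holds.** Consider the $(m+2)+m=2m+2$ elements $\lambda^ap$ $(0\le a\le m+1)$ and $\lambda^aq$ $(0\le a\le m-1)$ (no $q$ if $m=0$). By degree, $\lambda^ap$ can pair with $\lambda^bp$ only if $a+b=m+1$, with value $(m+1)c_p\ne0$; $\lambda^aq$ with $\lambda^bq$ only if $a+b=m-1$, with value $-(m+1)c_p\neq0$; and $\lambda^ap$ with $\lambda^bq$ only if $a+b=m$, with value $\deg(\lambda^mq\cdot p)=0$. So the Gram matrix has exactly one nonzero entry in each row and column. The elements are linearly independent, hence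 a basis of $M_p$, and the pairing is perfect. This gives (1).

**(2) and (3).** The $p$-string occupies degrees $i,\dots,i+m+1=D-i$, one element in each, and the $q$-string degrees $i+1,\dots,i+m=D-i-1$. Both are symmetric about $D/2$. So for $j\le D/2$, $\lambda^{D-2j}$ carries the basis in degree $j$ bijectively to the basis in degree $D-j$: this is (2). In a string starting in degree $g\le j$, the element of degree $j$ is sent by $\lambda^{D-2j+1}$ to degree $D-j+1$; this is a basis element if $g<j$ and $0$ if $g=j$. Hence $P^j_\lambda$ has as basis the string generators of degree $j$. These are mutually $Q^j_\lambda$-orthogonal: generators from different $M_p$ are orthogonal, and within one $M_p$ the generators $p,q$ have different degrees. The values are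
$$Q^i_\lambda(p,p)=(-1)^i(m+1)c_p>0,\qquad Q^{i+1}_\lambda(q,q)=(-1)^{i+1}\cdot\big(-(m+1)c_p\big)>0.$$
This is (3). $\square$

## 4. Building $E_r$ from $\Bbbk$

Here we prove all of Theorem A except non-Koszulness.

**Step 1: the base.** We start with a complete intersection. $T_0=\Bbbk[x,y,z]/(x^2,y^2,z^2)$ with $\deg(xyz)=1$ is Kähler with respect to $2x+y+z$: apply Lemma 3 three times to $\Bbbk$ (with $\deg(1)=1$, $\ell=0$), with $c=2,1,1$.

**Step 2: attach $s_1,\dots,s_r$.** The aim is to create the element $z(x-y)$ as a square, so that it dies when the $s_i$ are killed. For $1\le i\le r$ apply Lemmas 1 and 2 to $T_{i-1}$ (socle degree $3$) with $K=\langle x+y,z,s_1,\dots,s_{i-1}\rangle$. Killing $K$ means $y=-x$, $z=0$, $s_j=0$, so the quotient is $\Bbbk[x]/(x^2)$, of socle degree $1$; we give it $\deg(x)=1$. The image of $2x+y+z$ is $2x-x=x$, and $\Bbbk[x]/(x^2)$ is Kähler with respect to $x$ (only $i=0$ matters: $Q^0(1,1)=\deg(x)=1$). The element $\zeta$ must satisfy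
$$\deg(\zeta x)=1,\quad\deg(\zeta y)=-1,\quad\deg(\zeta z)=0,\quad\deg(\zeta s_j)=0,$$
and $\zeta=yz-xz$ does, since $\zeta x=xyz$, $\zeta y=-xyz$, $\zeta z=0$, and $s_jz=0$. So
$$T_i=T_{i-1}[s_i]/\big(s_i(x+y),\,s_iz,\,s_is_j\ (j<i),\,s_i^2-z(x-y)\big)$$
is quadratic Gorenstein and Kähler with respect to $2x+y+z$. Each step adds $(0,1,1,0)$ to the $h$-vector, so $T:=T_r$ has $h$-vector $(1,3+r,3+r,1)$. A basis of $T_2$ is $xy,xz,yz,s_1x,\dots,s_rx$ (with $s_iy=-s_ix$), and $xyz$ spans $T_3$.

**Step 3: raise the socle degree to $4$.** Let $A:=T\otimes\Bbbk[u]/(u^2)$ with $\deg_A(u\tau)=\deg_T(\tau)$ for $\tau\in T_3$. By Lemma 3, $A$ is Kähler with respect to $\ell=2x+y+z+u$. Its $h$-vector is $(1,4+r,6+2r,4+r,1)$.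

**Step 4: attach $t$.** Let $K=\langle s_1,\dots,s_r,u-e\rangle\subset A_1$. We must check that $B=A/(K)$ is Gorenstein of socle degree $2$ and Kähler, and find $\zeta$.

*The quotient.* Set $s_i=0$ and $u=e$. Since $r\ge1$, the relation $s_1^2=z(x-y)$ becomes $xz-yz=0$. The relation $u^2=0$ becomes $e^2=0$, and $e^2\equiv2(xy-xz-yz)$ modulo $x^2,y^2,z^2$. So
$$B=\Bbbk[x,y,z]/(x^2,\,y^2,\,z^2,\,xz-yz,\,xy-xz-yz).$$
The five quadrics are linearly independent, so $\dim B_2=6-5=1$. Put $p:=xz=yz$; then $xy=2p$ and $B_2=\Bbbk p\neq0$. Also $px=x^2z=0$, $py=y^2z=0$, $pz=xz^2=0$, so $B_3=0$. Thus $B$ has $h$-vector $(1,3,1)$. (Here the $s_i$ are needed: with $r=0$ only the independent quadrics $x^2,y^2,z^2,e^2$ would be killed, and the degree $2$ part would have dimension $2$, so $B$ would not be Gorenstein of socle degree $2$.)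

*$B$ is Gorenstein and Kähler.* Put $\deg_B(p)=1$. On $B_1$,
$$(x-y)^2=-4p,\quad(x-y)(x+y)=0,\quad(x-y)z=0,\quad(x+y)^2=4p,\quad(x+y)z=2p,\quad z^2=0.$$
So the form is an orthogonal sum of $\langle-4\rangle$ and $\begin{pmatrix}4&2\\2&0\end{pmatrix}$, whose determinant is $-4$. It is nondegenerate of signature $(1,2)$, and $B$ is Gorenstein. The image of $\ell$ is $2x+y+z+e=3x+2y$, and $(3x+2y)^2=12xy=24p$ has positive degree, so the form is negative definite on the orthogonal complement of $\pi(\ell)$. By Example 2, $B$ is Kähler with respect to $\pi(\ell)$.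

*The element $\zeta$.* We claim $\zeta=v(u+e)=uv+ve$. In $T$,
$$ve=(x+y)^2+(x+y)z-2z^2=2xy+xz+yz,\qquad vs_i=es_i=0.$$
For $a\in T_2$ we have $ve\,a\in T_4=0$, so $\deg_A(\zeta a)=\deg_T(va)$. For $a=ua'$ we have $u^2=0$, so $\deg_A(\zeta a)=\deg_T(ve\,a')$. On the $B$ side, $u\mapsto e$ and
$$ex=xy-xz=p,\qquad ey=xy-yz=p,\qquad ez=xz+yz=2p. \tag{4.1}$$
Comparing on the basis of $A_2$:

| $a$ | $xy$ | $xz$ | $yz$ | $s_ix$ | $ux$ | $uy$ | $uz$ | $us_i$ |
|---|---|---|---|---|---|---|---|---|
| $\deg_A(\zeta a)$ | 2 | 1 | 1 | 0 | 1 | 1 | 2 | 0 |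
| $\deg_B(\pi a)$ | 2 | 1 | 1 | 0 | 1 | 1 | 2 | 0 |

So $\zeta=v(u+e)$. The glued algebra $A[t]/(tK,t^2+\zeta)$ is exactly $E_r$. By Lemmas 1 and 2 it is quadratic Gorenstein of socle degree $4$ and Kähler with respect to $\ell=2x+y+z+u$. As $E_r=A\oplus tB$, its $h$-vector is
$$(1,4+r,6+2r,4+r,1)+(0,1,3,1,0)=(1,5+r,9+2r,5+r,1).$$

**Remark.** For $r=1$ both ingredients of Step 4 are Koszul. $T_1$ has socle degree $3$ and $4$ variables, so it is Koszul by the paper of Conca–Rossi–Valla cited above, which gives Koszulness for $d=3$, $n\le4$. Hence $A=T_1\otimes\Bbbk[u]/(u^2)$ is Koszul. And $B$ is Koszul because its five quadrics form a Gröbner basis for lex with $x>y>z$: the leading monomials $x^2,y^2,z^2,xz,xy$ leave the standard monomials $1,x,y,z,yz$, and $5=\dim B$; an algebra whose ideal has a quadratic Gröbner basis is Koszul. So for $r=1$, since $E_1$ is not Koszul (Section 8), it is the last gluing that destroys Koszulness.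

## 5. The Hilbert series cannot detect the failure for $r=1$

The first test for Koszulness is numerical. If $E$ is Koszul with quadratic dual $\Lambda$ (defined in Section 6), then $H_E(t)H_\Lambda(-t)=1$ for the Hilbert series, so $1/H_E(-t)$ must have nonnegative coefficients. A negative coefficient would prove that $E$ is not Koszul.

For $E=E_1$ this says nothing, because
$$1+6t+11t^2+6t^3+t^4=(1+3t+t^2)^2 .$$
This is also the Hilbert series of $B\otimes B$, with $B$ as in Step 4. That algebra is quadratic, Gorenstein of socle degree $4$ (a tensor product of perfect pairings is perfect), and Koszul by the Remark. So no argument using the $h$-vector $(1,6,11,6,1)$ alone can show that $E_1$ is not Koszul. We need an actual homology class.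

## 6. The quadratic dual and the strand of internal degree $4$

Let $E$ be a quadratic algebra with variables $x_j$, and let $V=E_1^*$ have the dual basis $\xi_j$. For $\varphi\in E_2^*$ put
$$\rho_\varphi=\sum_{j,k}\varphi(x_jx_k)\,\xi_j\otimes\xi_k\in V\otimes V,\qquad R=\{\rho_\varphi\}\cong E_2^*,\qquad\Lambda=T(V)/(R).$$
Here $T(V)$ is the tensor algebra. If $J$ is the kernel of multiplication $E_1\otimes E_1\to E_2$, then $R$ is its annihilator in $V\otimes V$; $\Lambda=E^!$ is the quadratic dual. The elements of $R$ are symmetric tensors.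

**Example 3.** For $E=\Bbbk[x,y]/(x^2,y^2)$, $E_2=\langle xy\rangle$, so $R=\langle X\otimes Y+Y\otimes X\rangle$ and $\Lambda=\Bbbk\langle X,Y\rangle/(XY+YX)$. Note that $x^2=0$ in $E$ means that no element of $R$ has a term $X\otimes X$. This trivial observation will be decisive.

**Standard fact** (Priddy, *Koszul resolutions*, 1970; Polishchuk–Positselski, *Quadratic Algebras*, Ch. 2; Beilinson–Ginzburg–Soergel, §2). If $E$ is Koszul, then the Koszul complex $E\otimes\Lambda_\bullet^*$ is a resolution of $\Bbbk$. Dualizing its strand of internal degree $4$, the sequence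
$$\Lambda_1\otimes E_3^*\to\Lambda_2\otimes E_2^*\xrightarrow{\ \partial\ }\Lambda_3\otimes E_1^*,\qquad\lambda\otimes\varphi\mapsto\sum_j\lambda\xi_j\otimes x_j\varphi,\quad(x_j\varphi)(a)=\varphi(x_ja), \tag{6.1}$$
is exact in the middle. (The choice of left or right multiplication is immaterial: since $R$ consists of symmetric tensors, word reversal is an anti-automorphism of $\Lambda$.)

Two rewritings make (6.1) computable.

* For $\varphi\in E_2^*$ we have $x_j\varphi=\sum_k\varphi(x_jx_k)\xi_k\in V=E_1^*$. So, identifying $E_2^*$ with $R$,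
$$\partial\Big(\lambda\otimes\sum\xi\otimes\eta\Big)=\sum\lambda\xi\otimes\eta. \tag{6.2}$$
* An element of $\Lambda_1\otimes E_3^*=V\otimes E_3^*$ is a linear map $N:E_3\to V$, an element of $\Lambda_2\otimes E_2^*$ is a linear map $E_2\to\Lambda_2$, and the image of $N$ is the map
$$a\mapsto\sum_jN(x_ja)\,\xi_j\in\Lambda_2. \tag{6.3}$$

**Why this spot.** In the full dual strand
$$0\to E_4^*\to\Lambda_1\otimes E_3^*\to\Lambda_2\otimes E_2^*\to\Lambda_3\otimes E_1^*\to\Lambda_4\to0$$
every other place is exact for any quadratic $E$. On the right: $\Lambda_4$ is $\Lambda_3\otimes V$ modulo the image of $\Lambda_2\otimes R$, by definition of $\Lambda$. On the left: $E_4^*$ injects because $E_1E_3=E_4$. An $N$ in the kernel of $\Lambda_1\otimes E_3^*\to\Lambda_2\otimes E_2^*$ is a functional on $E_1\otimes E_3$ such that for every $a\in E_2$ the tensor $\sum_jN(x_ja)\otimes\xi_j$ lies in $R$. That says it vanishes on the image of $J\otimes E_2$, so it comes from $E_4^*$, since $E$ quadratic gives $E_4=(E_1\otimes E_3)/\mathrm{im}(J\otimes E_2)$.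 The same arguments show that the strand of internal degree $3$ is always exact. So the middle of (6.1) is the first place where Koszulness can fail.

So to prove that $E_r$ is not Koszul we must exhibit $\kappa\in\ker\partial$ which is not of the form (6.3).

## 7. Anticommutation relations in $\Lambda$ and a cycle $\kappa$

Let $E=E_r$, and let $X,Y,Z,S_1,\dots,S_r,U,T$ be the basis of $V$ dual to $x,y,z,s_1,\dots,s_r,u,t$. (From now on $T$ is this element of $V$; the algebra $T_r$ no longer appears.)

**Step 1: products in $E_2$.** We need these to write down $R$. A basis of $E_2=A_2\oplus tB_1$ is $xy,xz,yz,s_ix,ux,uy,uz,us_i,tx,ty,tz$. The other products of variables are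
$$x^2=y^2=z^2=u^2=0,\quad s_iy=-s_ix,\quad s_iz=0,\quad s_is_j=0\ (i\ne j),\quad s_i^2=xz-yz,$$
$$ts_i=0,\quad tu=te=tx+ty-tz,\quad t^2=-(ux+uy+2uz)-(2xy+xz+yz).$$

**Step 2: some elements of $R$.** For a basis monomial $m$ let $\rho_m\in R$ correspond to the dual basis functional of $m$: its coefficient at $\xi_j\otimes\xi_k$ is the coefficient of $m$ in $x_jx_k$. Put
$$b_1=X+U,\qquad b_2=Y+U,\qquad b=b_1-b_2=X-Y.$$
Since $tx$ occurs only in $t\cdot x$ and $t\cdot u$, and $ty$ only in $t\cdot y$ and $t\cdot u$,
$$\rho_{tx}=T\otimes b_1+b_1\otimes T,\qquad\rho_{ty}=T\otimes b_2+b_2\otimes T .$$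
Reading off $ux$, $uy$, $xy$, with the contributions of $t^2$,
$$\rho_{ux}=U\otimes X+X\otimes U-T\otimes T,\quad\rho_{uy}=U\otimes Y+Y\otimes U-T\otimes T,\quad\rho_{xy}=X\otimes Y+Y\otimes X-2\,T\otimes T .$$
Hence $R$ contains
$$\sigma:=\rho_{ux}-\rho_{uy}=U\otimes b+b\otimes U,$$
$$\tau:=\rho_{xy}+\rho_{ux}+\rho_{uy}=b_1\otimes b_2+b_2\otimes b_1-2\,U\otimes U-4\,T\otimes T .$$
For the last equality expand: $b_1\otimes b_2+b_2\otimes b_1=X\otimes Y+Y\otimes X+(X+Y)\otimes U+U\otimes(X+Y)+2\,U\otimes U$.

**Step 3: consequences in $\Lambda$.** From $\rho_{tx},\rho_{ty}$, then $\sigma$, then $\tau$, we get: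

* (i) $Tb_i=-b_iT$ for $i=1,2$, hence $Tb=-bT$;
* (ii) $Ub=-bU$, hence $U^2b=bU^2$;
* (iii) $b_1b_2+b_2b_1=2U^2+4T^2$. By (i), $T$ commutes with $b_1b_2$ and $b_2b_1$, so it commutes with $2U^2+4T^2$, and therefore $TU^2=U^2T$.

The last identity is a cubic consequence of the relations that is not visible in any single one of them. The cycle $\kappa$ is built from it.

**Step 4: the cycle, built by cancelling terms.** We look for an element of $\Lambda_2\otimes R$ killed by (6.2). Start with $U^2\otimes(\rho_{tx}-\rho_{ty})=U^2\otimes(T\otimes b+b\otimes T)$: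
$$\partial\big(U^2\otimes(\rho_{tx}-\rho_{ty})\big)=U^2T\otimes b+U^2b\otimes T .$$
Because $U^2T=TU^2$, the first term can be removed by $TU\otimes\sigma$:
$$\partial(TU\otimes\sigma)=TU^2\otimes b+TUb\otimes U .$$
Using $U^2T=TU^2$, $U^2b=bU^2$ and $TUb=-TbU=bTU$, the difference is
$$\partial\big(U^2\otimes(\rho_{tx}-\rho_{ty})-TU\otimes\sigma\big)=bU^2\otimes T-bTU\otimes U . \tag{7.1}$$
To remove the remainder, use (iii) in the form $2U^2=b_1b_2+b_2b_1-4T^2$, which suggests the element $bb_1\otimes\rho_{ty}+bb_2\otimes\rho_{tx}+bT\otimes\tau$. Its image under $\partial$ is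
$$b(b_1T+Tb_1)\otimes b_2+b(b_2T+Tb_2)\otimes b_1+b(b_1b_2+b_2b_1-4T^2)\otimes T-2bTU\otimes U .$$
(The terms $bb_1T\otimes b_2$ and $bb_1b_2\otimes T$ come from $bb_1\otimes\rho_{ty}$; the terms $bb_2T\otimes b_1$ and $bb_2b_1\otimes T$ from $bb_2\otimes\rho_{tx}$; the rest from $bT\otimes\tau$.) The first two summands vanish by (i), and by (iii) the total is
$$2bU^2\otimes T-2bTU\otimes U, \tag{7.2}$$
exactly twice (7.1). Therefore
$$\kappa:=U^2\otimes(\rho_{tx}-\rho_{ty})-TU\otimes\sigma-\tfrac12\big(bb_1\otimes\rho_{ty}+bb_2\otimes\rho_{tx}+bT\otimes\tau\big)$$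
satisfies $\partial\kappa=0$.

## 8. $\kappa$ is not a boundary

**Step 1: two values of $\kappa$.** View $\kappa$ as a linear map $E_2\to\Lambda_2$; its value at a basis monomial $m$ is the coefficient of $\rho_m$. The element $\rho_{tz}$ does not occur, and $\sigma,\tau$ involve only $\rho_{xy},\rho_{ux},\rho_{uy}$. Hence
$$\kappa(tz)=0,\qquad\kappa(tx)=U^2-\tfrac12bb_2 .$$
Suppose $\kappa$ is the map (6.3) for some $N:E_3\to V$. We derive a contradiction from these two values.

**Step 2: notation in $tB_2$.** Inside $tB\subset E$ products are computed in $B$. So $txz=tyz=tp$ and $txy=2tp$. Put $n:=N(tp)\in V$.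

**Step 3: the argument $a=tz$ forces $n\in\Bbbk T$.** By (4.1) and $tu=te$,
$$x\cdot tz=y\cdot tz=tp,\qquad z\cdot tz=s_i\cdot tz=0,\qquad u\cdot tz=t\,ez=2tp .$$
With $n'=N(t^2z)$, (6.3) and $\kappa(tz)=0$ give $n(X+Y+2U)+n'T=0$ in $\Lambda_2$, that is,
$$n\otimes(X+Y+2U)+n'\otimes T\in R .$$
Every element of $R$ is symmetric, and its coefficients at $X\otimes X$, $Y\otimes Y$, $Z\otimes Z$, $U\otimes U$ are zero, because $x^2=y^2=z^2=u^2=0$ in $E$. Let $W=\langle X+Y+2U,\,T\rangle$. The tensor lies in $V\otimes W$, and by symmetry also in $W\otimes V$, hence in $(V\otimes W)\cap(W\otimes V)=W\otimes W$. As $X+Y+2U$ and $T$ are linearly independent, $n\in W$. Write $n=\alpha(X+Y+2U)+\beta T$. The coefficient of the tensor at $X\otimes X$ is $\alpha$ (the summand $n'\otimes T$ contributes nothing), so $\alpha=0$ and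
$$n=\beta T .$$

**Step 4: the argument $a=tx$ gives the contradiction.** Now
$$x\cdot tx=s_i\cdot tx=0,\qquad y\cdot tx=2tp,\qquad z\cdot tx=tp,\qquad u\cdot tx=t\,ex=tp .$$
With $n''=N(t^2x)$, (6.3) and the value of $\kappa(tx)$ give $n(2Y+Z+U)+n''T=U^2-\tfrac12bb_2$ in $\Lambda_2$, that is,
$$\beta\,T\otimes(2Y+Z+U)+n''\otimes T-U\otimes U+\tfrac12(X-Y)\otimes(Y+U)\in R .$$
Look at the coefficient at $U\otimes U$. The first summand has left factor $T$, the second has right factor $T$, and the last has left factor $X-Y$; none contributes. So the coefficient is $-1$. But every element of $R$ has coefficient $0$ there, since $u^2=0$. This is a contradiction.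

So (6.1) is not exact in the middle for $E=E_r$, and $E_r$ is not Koszul. This proves Theorem A: the Kähler package does not imply Koszulness for quadratic Artinian Gorenstein algebras. $\blacksquare$

**Remark.** For $r=1$ we can say where the Hilbert series of $\Lambda$ deviates. Exactness of the internal degree $3$ strand gives $\dim\Lambda_3=6\cdot25-11\cdot6+6=90$, where $\dim\Lambda_2=36-11=25$. In internal degree $4$ the only homology is in the middle, so the Euler characteristic is its dimension:
$$1-6\cdot6+25\cdot11-90\cdot6+\dim\Lambda_4=\dim\Lambda_4-300\ge1 .$$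
A Koszul algebra with this $h$-vector would have $\dim\Lambda_4=300$; here $\dim\Lambda_4\ge301$.

## 9. Which pairs $(d,n)$ occur: proof of Theorem B

**Step 1: existence for $d\ge4$, $n\ge d+2$.** We pad $E_r$ with square-zero variables. Put $r=n-d-1\ge1$ and
$$E=E_r\otimes\Bbbk[w_1]/(w_1^2)\otimes\cdots\otimes\Bbbk[w_{d-4}]/(w_{d-4}^2).$$
It is quadratic. By Lemma 3, applied $d-4$ times with $c=1$, it is Gorenstein of socle degree $4+(d-4)=d$ with the Kähler package. Its embedding dimension is $(5+r)+(d-4)=n$. For non-Koszulness, the graded ring maps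
$$E_r\hookrightarrow E\to E/(w_1,\dots,w_{d-4})=E_r$$
compose to the identity and are compatible with the maps to $\Bbbk$. By functoriality of $\mathrm{Tor}$ in the ring, the composite $\mathrm{Tor}^{E_r}(\Bbbk,\Bbbk)\to\mathrm{Tor}^{E}(\Bbbk,\Bbbk)\to\mathrm{Tor}^{E_r}(\Bbbk,\Bbbk)$ is the identity, so the bigraded space $\mathrm{Tor}^{E_r}(\Bbbk,\Bbbk)$ is a direct summand of $\mathrm{Tor}^E(\Bbbk,\Bbbk)$. Since $E_r$ is not Koszul, some $\mathrm{Tor}^{E_r}_i(\Bbbk,\Bbbk)_j$ with $i\ne j$ is nonzero; hence $\mathrm{Tor}^E_i(\Bbbk,\Bbbk)_j\neq0$, and $E$ is not Koszul.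

**Step 2: $d\le n$ always.** This bounds the range from the other side. Let $A=S/I$ with $S=\Bbbk[x_1,\dots,x_n]$ be quadratic Artinian Gorenstein of socle degree $d$. We claim that $I$ contains a regular sequence of $n$ quadrics. Suppose $q_1,\dots,q_j\in I_2$ is a regular sequence with $j<n$. All associated primes of $(q_1,\dots,q_j)$ have height $j<n$, while $I$ has height $n$ because $A$ is Artinian. So none of them contains $I$, hence none contains $I_2$, as $I_2$ generates $I$. Since $\Bbbk$ is infinite, the vector space $I_2$ is not a finite union of proper subspaces, so some $q_{j+1}\in I_2$ avoids all these primes and extends the sequence.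

The complete intersection $C=S/(q_1,\dots,q_n)$ has Hilbert series $(1+t)^n$ and is Gorenstein of socle degree $n$. As $C\twoheadrightarrow A$ and $A_d\ne0$, we get $d\le n$.

**Step 3: $n=d$.** Here $A_n\ne0$, and $C_n$ is one-dimensional, so the kernel of $C\to A$ does not contain $C_n$. But every nonzero homogeneous ideal of $C$ contains $C_n$: if $0\ne a\in C_i$ is in the ideal, duality gives $a'\in C_{n-i}$ with $aa'\ne0$ in $C_n$. So the kernel is $0$ and $A=C$ is a complete intersection of quadrics, which is Koszul (Tate).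

**Step 4: $n=d+1$, $d\ge4$.** This case is a theorem of Mastroeni, Schenck and Stillman, *Quadratic Gorenstein rings and the Koszul property II*: a quadratic Gorenstein ring of regularity $\rho\ge4$ and codimension $\rho+1$ is Koszul. Our $A$ has regularity $d$ and codimension $n$, so it is Koszul.

Steps 2–4 show that for $d\ge4$ every quadratic Artinian Gorenstein algebra with $n\le d+1$ is Koszul. With Step 1, for $d\ge4$ non-Koszul examples with the Kähler package exist exactly when $n\ge d+2$, the same range as without the Kähler package.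

**Step 5: small $d$.** For $d\le1$, $A$ is $\Bbbk$ or $\Bbbk[x]/(x^2)$, and both are Koszul. For $d=2$, quadratic Gorenstein algebras are Koszul (Conca–Rossi–Valla, *Gröbner flags and Gorenstein algebras*, 2001). This completes the proof of Theorem B. For $d=3$ the same paper gives Koszulness when $n\le4$; no claim is made here for $d=3$, $n\ge5$. $\blacksquare$
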